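# Two Borel graphs of Borel chromatic number 4 whose product has Borel chromatic number 3

## 1. Borel graphs, their chromatic numbers, and products

We write $\omega=\{0,1,2,\dots\}$, and a natural number $k$ also denotes the set $\{0,\dots,k-1\}$.

**Standard Borel space.** A set with a $\sigma$-algebra that is the Borel $\sigma$-algebra of some Polish (separable, completely metrizable) topology. A map between such spaces is *Borel* if preimages of Borel sets are Borel.

*Examples.* A countable set with all its subsets; the Cantor space $2^\omega$; the Baire space $\omega^\omega$; the circle $\mathbb R/\mathbb Z$. Borel subsets, countable products and countable disjoint unions of standard Borel spaces are again standard Borel. If $D$ is a countable set, then so are $2^D$ (the subsets of $D$) and $3^D$ (the maps $D\to3$).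

**Borel graph.** A symmetric, irreflexive Borel set $G\subseteq X\times X$, where $X$ is a standard Borel space. We write $x\sim y$ for $(x,y)\in G$.

*Example.* Let $X=\mathbb R/\mathbb Z$ and $\alpha=\sqrt2-1\approx 0.414$, and join $x$ to $x\pm\alpha$. Since $\alpha$ is irrational, every connected component is a two-way infinite path.

**Borel chromatic number.** $\chi_B(G)$ is the least cardinality of a standard Borel space $Y$ for which there is a Borel map $c\colon X\to Y$ with $c(x)\ne c(y)$ whenever $(x,y)\in G$. When $Y=k$ we call $c$ a *Borel $k$-coloring*. The ordinary chromatic number $\chi(G)$ is defined in the same way with no condition that $c$ be Borel.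

*Example.* For the rotation graph above, $\chi=2$: choose a starting point in each path and alternate. But $\chi_B=3$. For the upper bound, color $[0,\alpha)$ by $0$, $[\alpha,2\alpha)$ by $1$ and $[2\alpha,1)$ by $2$. Adding $\alpha$ sends the first interval onto the second. It sends the second onto $[2\alpha,3\alpha)$, which modulo $1$ lies in colors $2$ and $0$, since $3\alpha-1\approx0.243<\alpha$. It sends the third into $[0,\alpha)$, which has color $0$. For the lower bound, suppose $c$ is a Borel $2$-coloring and $A=c^{-1}(0)$. Then $A+\alpha$ is the complement of $A$, so $A$ has measure $\frac12$ and $A+2\alpha=A$. The rotation by the irrational number $2\alpha$ is ergodic, so $A$ has measure $0$ or $1$, a contradiction.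

**Product.** For graphs $G$ on $X$ and $G'$ on $X'$, the graph $G\times G'$ on $X\times X'$ is given by
$$((x,x'),(y,y'))\in G\times G'\iff (x,y)\in G\text{ and }(x',y')\in G'.$$

*Example.* $K_2\times K_3$ is the hexagon $(0,0),(1,1),(0,2),(1,0),(0,1),(1,2)$: consecutive pairs differ in both coordinates. Its chromatic number is $2$, the smaller of $2$ and $3$.

**Borel equivalence relation.** An equivalence relation $E$ on a standard Borel space $X$ that is a Borel subset of $X\times X$.

*Example.* Equality is one. On $(2^\omega)^\omega$, "the sequences $(a_i)$ and $(b_i)$ have the same range" is another: it says that $\forall i\,\exists j\ a_i=b_j$ and $\forall j\,\exists i\ b_j=a_i$, which uses only countable quantifiers over closed conditions.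

**Strings.** Put $D=\omega^{<\omega}$, the countable set of finite sequences of natural numbers; it contains $2^{<\omega}$. For $\sigma\in D$, $[\sigma]$ is the set of infinite sequences extending $\sigma$ (in $2^\omega$ or $\omega^\omega$, according to context). Two strings are *comparable* if they are equal or one extends the other. An *antichain* is a set of strings in which distinct elements are not comparable.

*Example.* $\{0^m1: m\in\omega\}$ is an infinite antichain in $2^{<\omega}$, and $\omega^n$ (all strings of length $n$) is an antichain in $D$.

**Ultrafilter.** A family $U$ of subsets of $D$ that is closed under supersets and finite intersections and contains exactly one of $A,\ D\setminus A$ for every $A\subseteq D$. It is *principal* if $\{\sigma\}\in U$ for some $\sigma$.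

*Example.* $\{A\subseteq D:\sigma\in A\}$ is a principal ultrafilter. A nonprincipal one contains no finite set, so it contains every cofinite set; it exists by the axiom of choice.

## 2. The product formula when the smaller number is at most four

A coloring of one factor colors the product: if $c$ is a Borel coloring of $G$, then $(x,x')\mapsto c(x)$ is one of $G\times G'$. So always
$$\chi_B(G\times G')\le\min\{\chi_B(G),\chi_B(G')\}.\tag{1}$$
When is this an equality?

*Minimum at most $2$.* If the minimum is $0$, one vertex set is empty, and so is the product. If it is $1$, both vertex sets are nonempty and one graph has no edge; then the product is nonempty and has no edge, so its number is $1$. If it is $2$, each factor has an edge, say $x\sim y$ and $x'\sim y'$. Then $(x,x')\sim(y,y')$, so the product needs at least two colors. With (1) we get equality.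

*Minimum $3$.* Suppose $G$ has a cycle of odd length $m$ and $G'$ has one of odd length $n$. Walk $n$ times around the first and, simultaneously, $m$ times around the second. This is a closed walk of odd length $mn$ in $G\times G'$, so the product is not $2$-colorable. But the rotation graph shows that $\chi_B=3$ is possible with no cycle at all, so this does not settle the case. We quote the following known result.

**Fact 1.** If $\min\{\chi_B(G),\chi_B(G')\}\le3$, then $\chi_B(G\times G')=\min\{\chi_B(G),\chi_B(G')\}$.

For finite graphs one more step is available: El-Zahar and Sauer showed that $\chi(G\times G')=\min\{\chi(G),\chi(G')\}$ whenever $\min\{\chi(G),\chi(G')\}\le4$. The question, from the paper of Raphael Carroy, Benjamin D. Miller, David Schrittesser and Zoltan Vidnyanszky, "Minimal definable graphs of definable chromatic number at least three" (arXiv:1906.08373, 2019), is whether the same holds for Borel graphs: *if one of two Borel graphs can be colored in a Borel way with four colors, does the product always need as many colors as the cheaper of the two factors?*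

One might hope to pass from Borel graphs to finite subgraphs and use the finite theorem. This stops at once: in the rotation graph every finite subgraph is $2$-colorable, yet $\chi_B=3$. A large Borel chromatic number need not leave a trace on any finite subgraph. In fact the answer is no.

**Theorem 2.** For every integer $k\ge3$ there are Borel graphs $G,H$ on standard Borel spaces with
$$\chi_B(G)=\chi_B(H)=k+1\qquad\text{and}\qquad\chi_B(G\times H)=k.$$

**Corollary 3 (sharp threshold).** For a positive integer $n$, the statement "$\min\{\chi_B(G),\chi_B(G')\}\le n$ implies $\chi_B(G\times G')=\min\{\chi_B(G),\chi_B(G')\}$ for all Borel $G,G'$" is true if and only if $n\le3$.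

*Proof of Corollary 3 from Theorem 2.* For $n\le3$ the statement is contained in Fact 1. For $n\ge4$, Theorem 2 with $k=3$ gives $G,H$ with minimum $4\le n$ and $\chi_B(G\times H)=3\neq4$. $\square$

So the question has a negative answer (the case $k=3$), the bound $3$ in Fact 1 is optimal, and the El-Zahar–Sauer theorem does not extend to Borel chromatic numbers. The proof is in ZFC.

## 3. Two selection problems, each solved by an instance of the other

Forget graphs for a moment. Suppose $F\subseteq2^\omega\times\omega^\omega$ is a closed set all of whose sections $F_s=\{u:(s,u)\in F\}$ are nonempty. Consider two tasks.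

* *Task P:* given $s\in2^\omega$, choose some $u\in F_s$.
* *Task Q:* given a countable set $S$ of pairs $(s_i,u_i)\in F$ that is the graph of a function, choose a point of $2^\omega$ outside $\{s_i:i\in\omega\}$. The choice may depend on the set $S$, but not on an enumeration of it.

Both tasks can be impossible to do in a Borel way; we prove this below, for a suitable $F$ and for suitable sets $S$. Now suppose someone hands us an instance $s$ of P *and* an instance $S$ of Q. If $s\notin\{s_i\}$, then $s$ itself solves Q for $S$. If $s=s_i$ for some $i$, then $u_i$ solves P for $s$. So for each pair of instances one of the two tasks is solved canonically.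

The plan is to build $G$ so that a Borel $k$-coloring of $G$ amounts to a Borel solution of P, and $H$ so that a Borel $k$-coloring of $H$ amounts to a Borel solution of Q. Then neither has a Borel $k$-coloring, and on $G\times H$ we $k$-color each pair by using whichever factor is solved. What remains is to encode a choice among infinitely many options in $k$ colors.

## 4. Infinitely many options, finitely many colors

The natural first attempt is this. Let $L$ be the infinite set of options. For each $\sigma\in L$ put in a vertex $a_\sigma$ that can take a color meaning "true" or one meaning "false". Add edges and auxiliary vertices that force exactly one $a_\sigma$ to be true. This cannot be done, by any graph.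

**Remark 4.** Let $\Gamma$ be a graph, $k$ finite, $(a_\sigma)_{\sigma\in L}$ vertices indexed by an infinite set $L$, and let $\mathsf T,\mathsf F\subseteq k$ be disjoint. Suppose that for each $\sigma\in L$ there is a proper $k$-coloring $d_\sigma$ with $d_\sigma(a_\sigma)\in\mathsf T$ and $d_\sigma(a_\tau)\in\mathsf F$ for $\tau\ne\sigma$. Then there is a proper $k$-coloring in which every $a_\tau$ has a color in $\mathsf F$.

*Proof.* Let $\mathcal U$ be a nonprincipal ultrafilter on $L$, and let $d(v)$ be the unique color $c$ with $\{\sigma:d_\sigma(v)=c\}\in\mathcal U$. If $v\sim w$ and $d(v)=d(w)=c$, then the sets $\{\sigma:d_\sigma(v)=c\}$ and $\{\sigma:d_\sigma(w)=c\}$ meet, so some $d_\sigma$ gives $v$ and $w$ the same color, a contradiction. For each $\tau$ the set $\{\sigma:d_\sigma(a_\tau)\in\mathsf F\}$ contains $L\setminus\{\tau\}\in\mathcal U$, so $d(a_\tau)\in\mathsf F$. $\square$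

The exact point of failure is that "at least one option is true" is not preserved under limits of colorings, while properness is. The proof also shows what the unwanted colorings look like: they are limits along nonprincipal ultrafilters. So we do not try to forbid them by edges. We put in a vertex for *every subset* $A$ of the set of options, saying whether the chosen option lies in $A$. Local conditions on these vertices can say that the true sets form an ultrafilter. A Borel coloring then yields a *Borel* ultrafilter, and Borel ultrafilters on a countable set are principal.

We now recall the category facts behind this. In a topological space, a set is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager. It has the *Baire property* if it equals $O\mathbin{\triangle}M$ with $O$ open and $M$ meager. In every topological space all Borel sets have the Baire property. In a completely metrizable space (separable or not) the Baire category theorem holds: no nonempty open set is meager. Hence two comeager subsets of a nonempty open set always meet.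

**Fact 5.** A nonmeager set $B$ with the Baire property is comeager in some nonempty open set.

*Proof.* Write $B=O\mathbin{\triangle}M$. If $O=\emptyset$, then $B=M$ is meager. So $O\ne\emptyset$, and $O\setminus B\subseteq M$. $\square$

**Lemma 6.** An ultrafilter $U$ on the countable set $D$ that is a Borel subset of $2^D$ is principal.

*Proof.* Suppose $U$ is nonprincipal.

**Step 1. $U$ is invariant under finite changes.** Let $A\in U$ and let $A'$ differ from $A$ on a finite set $S$. Then $D\setminus S\in U$, so $A\cap(D\setminus S)\in U$; this set is contained in $A'$, so $A'\in U$.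

**Step 2. $U$ is meager or comeager.** Otherwise, by Fact 5 applied to $U$ and to its complement, there are nonempty basic open sets $N_a$, $N_b$ (where $a,b$ are finite partial functions from $D$ to $2$, and $N_a$ is the set of elements of $2^D$ that extend $a$) such that $U$ is comeager in $N_a$ and $2^D\setminus U$ is comeager in $N_b$. Extending $a$ and $b$, we may assume that they have the same domain. Let $h$ flip the finitely many coordinates at which $a$ and $b$ differ. It is a homeomorphism of $2^D$ with $h(N_a)=N_b$, and $h(U)=U$ by Step 1. So $U$ is comeager in $N_b$, where its complement is comeager too. This contradicts the Baire category theorem.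

**Step 3. Contradiction by complementation.** The map $A\mapsto D\setminus A$ is a homeomorphism of $2^D$ that exchanges $U$ with $2^D\setminus U$. If $U$ is meager, then so is $2^D\setminus U$, and $2^D$ is meager. If $U$ is comeager, then so is $2^D\setminus U$, and two disjoint sets are comeager. Both are impossible. $\square$

## 5. The graph $\Gamma(X,E,L)$

Fix $k\ge3$ for the rest of the notes. The indices $j,j+1,j+2$ of colors attached to $\alpha_j$ below are read mod $3$.

**A two-position switch.** Suppose the vertices $\alpha_0,\alpha_1,\alpha_2$ form a triangle, and $\alpha_j$ is allowed only the colors $j$ and $j+1$. If $\alpha_j$ has color $j+1$, then $\alpha_{j+1}$, whose allowed colors are $j+1$ and $j+2$, must have $j+2$; continuing around the triangle, every $\alpha_i$ has color $i+1$. So there are exactly two colorings: $(1,2,0)$, which we read as *true*, and $(0,1,2)$, which we read as *false*. Every set $A$ of options gets its own switch.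

**Definition of $\Gamma$.** Let $X$ be a standard Borel space, $E$ a Borel equivalence relation on $X$, and for $x\in X$, $n\in\omega$ let $L_n(x)\subseteq D$ be an antichain, such that $\{(x,n,\sigma):\sigma\in L_n(x)\}$ is Borel. Think of $L_n(x)$ as the set of options for the $n$th approximation to a point. The vertices of $\Gamma=\Gamma(X,E,L)$ are

* $(x,\kappa_i)$ for $i<k$ (the reference colors);
* $(x,n,A,\alpha_j)$ for $j<3$, and $(x,n,A,\nu)$, where $n\in\omega$ and $A\subseteq D$ (the switch of $A$, and an auxiliary vertex);
* $(x,n,p,\theta)$, where $n\in\omega$ and $p\colon D\to3$ (a partition of $D$ into three pieces).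

We say that these vertices are *over* $x$. The edges, symmetrized, are

* **(E1)** $(x,\kappa_i)\sim(x',\kappa_j)$ if $x\,E\,x'$ and $i\neq j$.
* **(E2)** $(x,n,A,\alpha_j)\sim(x,\kappa_{j+2})$; $(x,n,A,\nu)\sim(x,\kappa_0)$; and every non-$\kappa$ vertex over $x$ is adjacent to $(x,\kappa_i)$ for $3\le i<k$.
* **(E3)** $(x,n,A,\alpha_j)\sim(x,n,A,\alpha_{j'})$ for $j\neq j'$; $(x,n,A,\nu)\sim(x,n,A,\alpha_1)$.
* **(E4)** $(x,n,p,\theta)\sim(x,n,p^{-1}(j),\alpha_j)$ for $j<3$.
* **(E5)** $(x,n,A,\alpha_0)\sim(x',m,B,\nu)$ if $x\,E\,x'$ and no $\sigma\in A\cap L_n(x)$ is comparable with any $\tau\in B\cap L_m(x')$.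

Here (E1) and (E2) fix the meaning of colors; (E3) makes the switches, and makes $\nu$ repeat the position of the switch with other colors; (E4) will say that one piece of each three-piece partition is true; (E5) will say that sets with incompatible options are not both true, across levels and across $E$-related points.

**$\Gamma$ is a Borel graph.** The vertex set is a countable disjoint union of products of $X$, $\omega$, $2^D$, $3^D$ and finite sets, so it is standard Borel. Conditions (E1)–(E3) use the Borel set $E$ and equality of coordinates. In (E4), $A=p^{-1}(j)$ means that for each of the countably many $\sigma\in D$, $\sigma\in A\Leftrightarrow p(\sigma)=j$. In (E5) the condition is $x\,E\,x'$ together with: for each of the countably many comparable pairs $(\sigma,\tau)$, not all of $\sigma\in A$, $\sigma\in L_n(x)$, $\tau\in B$, $\tau\in L_m(x')$ hold. All this is Borel. Each edge joins vertices with different labels among $\kappa_i,\alpha_j,\nu,\theta$, so the relation is irreflexive. All edges join vertices over $E$-related points of $X$.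

*Example.* Let $X$ be one point and let $L_0=\emptyset$. Then $\Gamma$ has no $k$-coloring at all. To see this, rename colors so that $\kappa_i$ has color $i$. By (E2) the vertex $\alpha_j$ is then allowed only $j$ and $j+1$, $\nu$ only $1$ and $2$, and $\theta$ only $0,1,2$. So each $A$ at level $0$ has a switch that is true or false. If the switch of $A$ is true, then $\alpha_1$ has color $2$, so $\nu$ has color $1$; but $\alpha_0$ also has color $1$, and (E5) with $B=A$ joins $\alpha_0$ to $\nu$, since $A\cap L_0=\emptyset$. So all switches are false, and $\alpha_j$ always has color $j$. Then for any $p$ the vertex $\theta$ is adjacent by (E4) to colors $0,1,2$, a contradiction. No option, no coloring.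

**Lemma 7.** $\chi_B(\Gamma)\le k+1$.

*Proof.* Color by label:
$$\kappa_i\mapsto i,\quad \alpha_0\mapsto k,\quad \alpha_1\mapsto1,\quad\alpha_2\mapsto0,\quad\nu\mapsto2,\quad\theta\mapsto2.$$
This is Borel. We check the edges. (E1) is clear. (E2): $\alpha_0,\kappa_2$ get $k,2$; $\alpha_1,\kappa_0$ get $1,0$; $\alpha_2,\kappa_1$ get $0,1$; $\nu,\kappa_0$ get $2,0$; and non-$\kappa$ vertices have colors in $\{0,1,2,k\}$, never in $\{3,\dots,k-1\}$. (E3): $k,1,0$ are distinct, and $\nu,\alpha_1$ get $2,1$. (E4): $2\notin\{k,1,0\}$. (E5): $\alpha_0,\nu$ get $k,2$, and $k\neq2$. $\square$

## 6. Points give colorings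

**Point.** $z\in\omega^\omega$ is a *point* of $x$ if for each $n$ some $\sigma\in L_n(x)$ is an initial segment of $z$. Such a $\sigma$ is unique, because two initial segments of $z$ are comparable and $L_n(x)$ is an antichain. We call it $\sigma_n^x$ (it depends on $z$ too).

*Example.* If $L_n(x)=\omega^n$ for all $n$, then every $z$ is a point of $x$, with $\sigma^x_n=z\restriction n$. If $L_n(x)=\{0^m1:m\in\omega\}$ for all $n$, then the points of $x$ in $2^\omega$ are all sequences except $000\cdots$.

For a point $z$ of $x$ and a vertex over $x$, define
$$\mathrm{ev}_z(x,\kappa_i)=i,\qquad \mathrm{ev}_z(x,n,A,\alpha_j)=\begin{cases}j+1&\sigma_n^x\in A\\ j&\sigma_n^x\notin A,\end{cases}$$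
$$\mathrm{ev}_z(x,n,A,\nu)=\begin{cases}1&\sigma_n^x\in A\\2&\sigma_n^x\notin A,\end{cases}\qquad \mathrm{ev}_z(x,n,p,\theta)=p(\sigma_n^x).$$
All values are less than $k$, since $k\ge3$. The set of pairs $(z,v)$ with $z$ a point of the $x$ under $v$ is Borel, and on it $(z,v)\mapsto\mathrm{ev}_z(v)$ is Borel, because "$\sigma_n^x=\sigma$" means "$\sigma\in L_n(x)$ and $\sigma$ is an initial segment of $z$", and there are only countably many $\sigma$.

**Lemma 8.** If $v\sim v'$ in $\Gamma$ are over $x,x'$ and $z$ is a point of both $x$ and $x'$, then $\mathrm{ev}_z(v)\neq\mathrm{ev}_z(v')$.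

*Proof.* (E1) is clear. (E2): the value at $\alpha_j$ is $j$ or $j+1$, not $j+2$; the value at $\nu$ is $1$ or $2$, not $0$; non-$\kappa$ values are less than $3$. (E3): $\alpha_0,\alpha_1,\alpha_2$ get $1,2,0$ or $0,1,2$, and $(\nu,\alpha_1)$ gets $(1,2)$ if $\sigma_n^x\in A$ and $(2,1)$ otherwise. (E4): the vertex $(x,n,p^{-1}(j),\alpha_j)$ has value $j+1\ne j$ if $p(\sigma_n^x)=j$; otherwise it has value $j\neq p(\sigma_n^x)$. (E5): the value at $\alpha_0$ is in $\{0,1\}$ and the value at $\nu$ is in $\{1,2\}$, so they can be equal only if both are $1$. Then $\sigma_n^x\in A\cap L_n(x)$ and $\sigma_m^{x'}\in B\cap L_m(x')$. Both are initial segments of $z$, hence comparable, contrary to the condition in (E5). $\square$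

So a Borel map $x\mapsto z(x)$ that is constant on $E$-classes and picks a point of each $x$ gives the Borel $k$-coloring $v\mapsto \mathrm{ev}_{z(x)}(v)$ (for $v$ over $x$). Next comes the converse direction, for Borel colorings.

## 7. Borel colorings give comparable strings

**Lemma 9.** If $\Gamma(X,E,L)$ has a Borel $k$-coloring, then there are Borel maps $x\mapsto\sigma_n(x)\in L_n(x)$, for $n\in\omega$, such that $\sigma_n(x)$ and $\sigma_m(x')$ are comparable whenever $x\,E\,x'$ and $n,m\in\omega$.

*Proof.* Let $d$ be a Borel $k$-coloring.

**Step 1. Normalize the reference colors.** We want $d(x,\kappa_i)=i$. For fixed $x$ the vertices $(x,\kappa_i)$, $i<k$, are pairwise adjacent by (E1), so $\pi_x\colon i\mapsto d(x,\kappa_i)$ is a permutation of $k$. If $x\,E\,x'$, then by (E1) $d(x,\kappa_i)\ne d(x',\kappa_j)$ for all $j\ne i$; since the $d(x',\kappa_j)$ exhaust $k$, $d(x,\kappa_i)=d(x',\kappa_i)$. So $\pi_x$ is constant on $E$-classes, and it is Borel in $x$. Replace $d(v)$, for $v$ over $x$, by $\pi_x^{-1}(d(v))$. All edges lie over $E$-related points, so the new map is still a proper coloring; it is Borel and has $d(x,\kappa_i)=i$. By (E2), non-$\kappa$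 vertices now have colors in $\{0,1,2\}$, $\alpha_j$-vertices have colors in $\{j,j+1\}$, and $\nu$-vertices have colors in $\{1,2\}$.

**Step 2. Read each switch.** Fix $x,n,A$. By (E3) the three vertices $(x,n,A,\alpha_j)$ form the switch of Section 5. So either $d(x,n,A,\alpha_j)=j+1$ for all $j$, and we call $A$ *true at $(x,n)$*, or $d(x,n,A,\alpha_j)=j$ for all $j$, and we call $A$ *false at $(x,n)$*. The vertex $(x,n,A,\nu)$ is adjacent to $(x,n,A,\alpha_1)$, whose color is $2$ if $A$ is true and $1$ if $A$ is false. So its own color is $1$ if $A$ is true and $2$ if $A$ is false.

**Step 3. Turn (E5) and (E4) into rules for true sets.**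

(a) *If $x\,E\,x'$ and no element of $A\cap L_n(x)$ is comparable with an element of $B\cap L_m(x')$, then $A$ at $(x,n)$ and $B$ at $(x',m)$ are not both true.* Otherwise $(x,n,A,\alpha_0)$ and $(x',m,B,\nu)$, which are adjacent by (E5), both have color $1$. Two special cases: since $L_n(x)$ is an antichain, if $A\cap B\cap L_n(x)=\emptyset$, then $A$ and $B$ are not both true at $(x,n)$; taking $A=B$, every $A$ disjoint from $L_n(x)$ is false at $(x,n)$. In particular $D\setminus L_n(x)$ and $\emptyset$ are false.

(b) *If $D=A_0\sqcup A_1\sqcup A_2$, then some $A_j$ is true at $(x,n)$.* Let $p=j$ on $A_j$, and let $j=d(x,n,p,\theta)\in\{0,1,2\}$. By (E4), $d(x,n,A_j,\alpha_j)\neq j$, so $A_j$ is true.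

**Step 4. The true sets form an ultrafilter.** Fix $x,n$ and let $U=U_n(x)$ be the set of $A\subseteq D$ true at $(x,n)$.

* *Exactly one of $A$, $D\setminus A$ is in $U$.* Apply (b) to the partition $A,\ D\setminus A,\ \emptyset$: since $\emptyset$ is false, at least one is true. They are disjoint, so by (a) not both are.
* *Supersets.* Let $A\in U$ and $A\subseteq C$. Then $D\setminus C$ is disjoint from $A$, so it is false by (a); hence $C\in U$.
* *Intersections.* Let $A,C\in U$. In the partition $A\cap C,\ A\setminus C,\ D\setminus A$, the second set is disjoint from $C$ and the third from $A$, so both are false by (a). By (b), $A\cap C\in U$.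

Moreover $L_n(x)\in U$, because its complement is false.

**Step 5. The ultrafilter is principal, so it names an option.** We have $A\in U\iff d(x,n,A,\alpha_0)=1$, so $U$ is a Borel subset of $2^D$. By Lemma 6 there is $\sigma_n(x)$ with $\{\sigma_n(x)\}\in U_n(x)$. It is unique, since distinct singletons are disjoint. As $\{\sigma_n(x)\}\cap L_n(x)\in U$ is nonempty, $\sigma_n(x)\in L_n(x)$.

**Step 6. Borelness and comparability.** Since $\sigma_n(x)=\sigma\iff d(x,n,\{\sigma\},\alpha_0)=1$ and $D$ is countable, $\sigma_n$ is Borel. If $x\,E\,x'$ and $\sigma_n(x),\sigma_m(x')$ were not comparable, then (a) applied to the sets $\{\sigma_n(x)\}$ at $(x,n)$ and $\{\sigma_m(x')\}$ at $(x',m)$ would say that they are not both true. But they are. $\square$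

## 8. $G$: closed sets with no Borel uniformization

Task P needs a closed $F$ for which it has no Borel solution. A *uniformizing* function of $F\subseteq 2^\omega\times\omega^\omega$ is a map $g\colon2^\omega\to\omega^\omega$ with $(s,g(s))\in F$ for all $s$.

*Example.* If $F=2^\omega\times\{u_0\}$, the constant map $g=u_0$ is a Borel uniformizing function.

The sensible first attempt for a general closed $F$ is to take the lexicographically least element of $F_s$, built entry by entry. For this one needs to know, given $s$ and $\sigma$, whether $F_s\cap[\sigma]\neq\emptyset$. That condition quantifies over $\omega^\omega$, so it is analytic in $s$. If it were Borel for every $\sigma$, this $g$ would be Borel, so the lemma below shows that for some closed $F$ it is not.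

We use three textbook facts. A coanalytic set is the complement of an analytic set; Borel sets are both analytic and coanalytic.

* There is a coanalytic $U\subseteq2^\omega\times2^\omega$ such that every coanalytic subset of $2^\omega$ is a section $U_a=\{b:(a,b)\in U\}$ (a universal set).
* *Reduction* (Kuratowski; Kechris, *Classical Descriptive Set Theory*, §35): if $V_0,V_1\subseteq 2^\omega$ are coanalytic, there are disjoint coanalytic $C_i\subseteq V_i$ with $C_0\cup C_1=V_0\cup V_1$.
* Every analytic subset of $2^\omega$ is the projection of a closed subset of $2^\omega\times\omega^\omega$.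

**Lemma 10 (classical).** There is a closed $F\subseteq2^\omega\times\omega^\omega$ with all sections $F_s\ne\emptyset$ and no Borel uniformizing function.

*Proof.* **Step 1. Find disjoint coanalytic $C_0,C_1\subseteq2^\omega$ not separated by a Borel set.** Let $U$ be universal as above, and let $s\mapsto(s^0,s^1)$ be a homeomorphism $2^\omega\to2^\omega\times2^\omega$ (for example, even and odd entries). Put $V_i=\{s:(s^i,s)\in U\}$. These are coanalytic, as preimages of $U$ under continuous maps. Let $C_0,C_1$ reduce them. Suppose $B$ is Borel with $C_0\subseteq B$ and $C_1\cap B=\emptyset$. Choose $s$ with $U_{s^0}=2^\omega\setminus B$ and $U_{s^1}=B$.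

If $s\in B$, then $s\in V_1\setminus V_0$. As $C_0\subseteq V_0$ and $C_0\cup C_1=V_0\cup V_1$, we get $s\in C_1$, contradicting $C_1\cap B=\emptyset$. If $s\notin B$, then $s\in V_0\setminus V_1$, so likewise $s\in C_0\subseteq B$, a contradiction.

**Step 2. Turn inseparability into non-uniformizability.** The sets $A_i=2^\omega\setminus C_i$ are analytic and $A_0\cup A_1=2^\omega$. Let $P_i\subseteq2^\omega\times\omega^\omega$ be closed with projection $A_i$, and put
$$F=\{(s,i^\frown w): i<2,\ (s,w)\in P_i\}.$$
The first entry $i$ of the second coordinate says in which $A_i$ the point $s$ is witnessed to lie. $F$ is closed, and its sections are nonempty because $A_0\cup A_1=2^\omega$. Suppose $g$ were a Borel uniformizing function, and let $B=\{s:g(s)(0)=1\}$, a Borel set. Then $B\subseteq A_1$, so $B\cap C_1=\emptyset$; and $2^\omega\setminus B\subseteq A_0$, so $C_0\subseteq B$. This contradicts Step 1. $\square$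

Fix such an $F$. For $s\in2^\omega$ put
$$T_s=\{\sigma\in D: F\cap([s\restriction|\sigma|]\times[\sigma])\neq\emptyset\}.$$
Whether $\sigma\in T_s$ depends only on $s\restriction|\sigma|$, so it is a clopen condition on $s$. If $\sigma\in T_s$, then all initial segments of $\sigma$ are in $T_s$, so $T_s$ is a tree. And
$$(s,w)\in F\iff \forall n\ \ w\restriction n\in T_s.\tag{2}$$
The forward direction is clear. Conversely, if all $w\restriction n\in T_s$, then every basic neighborhood $[s\restriction n]\times[w\restriction n]$ of $(s,w)$ meets $F$, and $F$ is closed. Now define
$$G=\Gamma(2^\omega,\,=,\,L^G),\qquad L_n^G(s)=T_s\cap\omega^n.$$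
The set $L_n^G(s)$ is an antichain because all its strings have length $n$. By (2), every $u\in F_s$ is a point of $s$, with $\sigma_n^s=u\restriction n$.

**Claim 11.** $\chi_B(G)=k+1$.

*Proof.* "$\le$" is Lemma 7. Suppose there were a Borel $k$-coloring. Lemma 9 gives Borel $\sigma_n(s)\in T_s\cap\omega^n$, pairwise comparable for fixed $s$. Since $\sigma_n(s)$ has length $n$, the union $g(s)=\bigcup_n\sigma_n(s)$ is in $\omega^\omega$ and $g(s)\restriction n=\sigma_n(s)\in T_s$. By (2), $(s,g(s))\in F$ for all $s$, and $g$ is Borel. This contradicts Lemma 10. $\square$

## 9. $H$: diagonalizing against a countable set, regardless of its enumeration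

**Instances of Task Q.** Let $Y$ be the set of all $t=((s_i,u_i))_{i\in\omega}\in F^\omega$ such that $s_i=s_j\Rightarrow u_i=u_j$ for all $i,j$, and $\{s_i:i\in\omega\}$ is dense in $2^\omega$. We write $s_i(t),u_i(t)$ for the entries and $O_t=\{s_i(t):i\in\omega\}$. Both conditions use only countable quantifiers over Borel conditions, so $Y$ is Borel. Let $t\,E\,t'$ mean that $t$ and $t'$ have the same range as sequences; this is a Borel equivalence relation, as in Section 1. If $t\,E\,t'$, then $O_t=O_{t'}$.

*Example.* Let $(s_i)$ enumerate the eventually zero sequences, let $u_i\in F_{s_i}$ be arbitrary, with $u_i=u_j$ when $s_i=s_j$. This is an element $t\in Y$, and $t\circ\pi\,E\,t$ for every permutation $\pi$ of $\omega$.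

**The options.** Let $L_n^H(t)$ be the set of minimal (with respect to extension) $\sigma\in2^{<\omega}$ such that $s_i(t)\notin[\sigma]$ for all $i<n$. Minimal elements of a set of strings form an antichain, and the condition is Borel in $t$, since it concerns $\sigma$ and its finitely many initial segments.

*Example.* If $s_0(t)=000\cdots$ and $s_1(t)=111\cdots$, then $L_0^H(t)=\{\emptyset\}$, $L_1^H(t)=\{0^m1:m\ge0\}$ and $L_2^H(t)=\{0^m1:m\ge1\}\cup\{1^m0:m\ge1\}$.

Every $s\in2^\omega\setminus O_t$ is a point of $t$: given $n$, some initial segment $\sigma$ of $s$ satisfies $s_0(t),\dots,s_{n-1}(t)\notin[\sigma]$, because $s$ differs from each of these finitely many sequences; the shortest such $\sigma$ is in $L_n^H(t)$.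

**Why $E$ is not equality.** Suppose we had taken $\Gamma(Y,=,L^H)$. Then Cantor's diagonal $\zeta(t)(i)=1-s_i(t)(i)$ is a Borel function with $\zeta(t)\notin O_t$, so $\zeta(t)$ is a point of $t$. By Lemma 8, $v\mapsto\mathrm{ev}_{\zeta(t)}(v)$, for $v$ over $t$, is a Borel $k$-coloring. So this graph would be useless. But Cantor's diagonal depends on the order in which $O_t$ is listed, and (E1) and (E5) across $E$-classes will forbid that. So we set
$$H=\Gamma(Y,E,L^H).$$

**Claim 12.** $\chi_B(H)=k+1$.

*Proof.* "$\le$" is Lemma 7. Suppose there is a Borel $k$-coloring, and let $\sigma_n\colon Y\to2^{<\omega}$ be the maps of Lemma 9.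

**Step 1. Assemble the strings into an invariant diagonalization.** For fixed $t$ the strings $\sigma_n(t)$ are pairwise comparable. Their lengths are unbounded: otherwise only finitely many strings occur, so some $\sigma$ equals $\sigma_n(t)$ for infinitely many $n$; then $[\sigma]$ contains no $s_i(t)$ at all, contradicting the density of $O_t$. So $\zeta(t)=\bigcup_n\sigma_n(t)$ is in $2^\omega$, and $\zeta\colon Y\to2^\omega$ is Borel. Moreover:

1. $\zeta(t)\notin O_t$, since $\zeta(t)\in[\sigma_{i+1}(t)]$ and $s_i(t)\notin[\sigma_{i+1}(t)]$, for every $i$;
2. if $t\,E\,t'$, then $\zeta(t)=\zeta(t')$, since all $\sigma_n(t),\sigma_m(t')$ are comparable and their lengths are unbounded.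

We must refute the existence of a Borel $\zeta$ with properties 1 and 2.

**Step 2. A space in which each single real is hit by a generic sequence.** The idea is that property 2 should make $\zeta$ constant, say equal to $z$, on a comeager set of sequences; and a generic sequence should contain $z$, against property 1. In $(2^\omega)^\omega$ with its usual topology the second part fails: for fixed $z$ the set $\{e:\forall i\ e_i\neq z\}$ is comeager, as a countable intersection of dense open sets. So let $R$ be the set $2^\omega$ with the *discrete* topology, and give $\mathcal X=R^\omega$ the product topology. It is completely metrizable, so the Baire category theorem holds in it. For a finite sequence $p$ in $R$ let $N_p=\{e\in\mathcal X:p\subset e\}$; these sets form a base.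

By the axiom of choice fix any $\Phi\colon2^\omega\to\omega^\omega$ with $(s,\Phi(s))\in F$ for all $s$, and let
$$\tau(e)=((e_i,\Phi(e_i)))_{i\in\omega}\qquad(e\in\mathcal X).$$
$\Phi$ need not be Borel (by Lemma 10 it cannot be), but as a map on the discrete space $R$ it is continuous. So $\tau\colon\mathcal X\to(2^\omega\times\omega^\omega)^\omega$ is continuous.

**Step 3. Restrict to sequences that give elements of $Y$.** Let $\mathcal X_0$ be the set of $e\in\mathcal X$ for which $\{e_i:i\in\omega\}$ is dense in $2^\omega$ with its usual topology. Then
$$\mathcal X_0=\bigcap_{\sigma\in2^{<\omega}}\{e:\exists i\ e_i\in[\sigma]\}.$$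
Each set in the intersection is open, and it is dense, because any $p$ can be extended by an element of $[\sigma]$. So $\mathcal X_0$ is a dense $G_\delta$, in particular comeager, and it is invariant under permutations of coordinates. If $e\in\mathcal X_0$, then $\tau(e)\in Y$: $e_i=e_j$ implies $\Phi(e_i)=\Phi(e_j)$, and the first coordinates are dense. Hence for each $m$ the set
$$B_m=\{e\in\mathcal X_0:\zeta(\tau(e))(m)=1\}$$
is Borel in $\mathcal X$, and so has the Baire property.

**Step 4. Each $B_m$ is meager or comeager.** Suppose not. Then $B_m$ is nonmeager, and so is $\mathcal X_0\setminus B_m$, since $\mathcal X\setminus B_m$ is nonmeager and $\mathcal X\setminus\mathcal X_0$ is meager. By Fact 5 there are finite sequences $p,p'$ such that $B_m$ is comeager in $N_p$ and $\mathcal X_0\setminus B_m$ is comeager in $N_{p'}$. Let $a=|p|$, $b=|p'|$, and let $\pi$ be the permutation of $\omega$ with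
$$\pi(i)=a+i\ \ (i<b),\qquad\pi(i)=i-b\ \ (b\le i<a+b),\qquad\pi(i)=i\ \ (i\ge a+b).$$
Put $h(e)=e\circ\pi$. If $e$ begins with $p^\frown p'$, then $h(e)$ begins with $p'^\frown p$, and conversely; so $h$ maps $N_{p^\frown p'}$ onto $N_{p'^\frown p}$. It is a homeomorphism of $\mathcal X$ with $h(\mathcal X_0)=\mathcal X_0$. For $e\in\mathcal X_0$ we have $\tau(e\circ\pi)=\tau(e)\circ\pi\,E\,\tau(e)$, so property 2 gives $\zeta(\tau(h(e)))=\zeta(\tau(e))$. Hence $h(B_m)=B_m$. Now $B_m$ is comeager in $N_{p^\frown p'}\subseteq N_p$, so $B_m=h(B_m)$ is comeager in $N_{p'^\frown p}\subseteq N_{p'}$, where the disjoint set $\mathcal X_0\setminus B_m$ is comeager too. This contradicts the Baire category theorem.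

**Step 5. Contradiction.** Define $z\in2^\omega$ by $z(m)=1$ if $B_m$ is comeager and $z(m)=0$ if $B_m$ is meager. For each $m$ the set $\{e\in\mathcal X_0:\zeta(\tau(e))(m)=z(m)\}$ is comeager, so the countable intersection $\{e\in\mathcal X_0:\zeta(\tau(e))=z\}$ is comeager. On the other hand $\{e:\exists i\ e_i=z\}$ is open, because $R$ is discrete, and dense, because any $p$ can be extended by $z$. So the two sets meet: some $e\in\mathcal X_0$ and $i$ satisfy
$$\zeta(\tau(e))=z=e_i=s_i(\tau(e))\in O_{\tau(e)},$$
contradicting property 1. $\square$

**Remark 13.** The ordinary chromatic numbers of $G$ and $H$ are both $k$. Each contains the complete graph on $(x,\kappa_i)$, $i<k$. Conversely, $v\mapsto\mathrm{ev}_{\Phi(s)}(v)$, for $v$ over $s$, is a (non-Borel) $k$-coloring of $G$ by Lemma 8. For $H$, choose for each $E$-class a $z\in2^\omega$ outside the common countable set $O_t$, and use $\mathrm{ev}_z$ over that class. So only definability makes these graphs need $k+1$ colors.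

## 10. A Borel $k$-coloring of $G\times H$

**Claim 14.** $\chi_B(G\times H)=k$.

*Proof.* **Step 1. Define the coloring by the case distinction of Section 3.** For $v\in G$ over $s\in2^\omega$ and $v'\in H$ over $t\in Y$ (we write $v\in G$ for a vertex of $G$, and likewise for $H$) let
$$c(v,v')=\begin{cases}\mathrm{ev}_s(v')&\text{if }s\notin O_t,\\ \mathrm{ev}_u(v)&\text{if }s=s_i(t)\text{ for some }i,\text{ where }u=u_i(t).\end{cases}$$

**Step 2. $c$ is well defined and Borel, with values in $k$.** In the first case $s$ is a point of $t$ by Section 9, so $\mathrm{ev}_s(v')$ makes sense. In the second case $u$ does not depend on the choice of $i$, by the definition of $Y$; and $(s,u)\in F$, so $u\in F_s$ is a point of $s$ by Section 8. The condition $\exists i\ s=s_i(t)$ is Borel; in the second case $u=u_i(t)$ with the least suitable $i$ is a Borel function of $(s,t)$; and $\mathrm{ev}$ is Borel in all its arguments by Section 6. So $c$ is Borel, and the values of $\mathrm{ev}$ are less than $k$.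

**Step 3. $c$ is proper.** Let $(v,v')\sim(w,w')$ in $G\times H$, that is, $v\sim w$ in $G$ and $v'\sim w'$ in $H$. Edges of $\Gamma$ lie over equivalent points. For $G$ the equivalence is equality, so $v,w$ are over the same $s$. For $H$, $v',w'$ are over some $t,t'$ with $t\,E\,t'$, so $t$ and $t'$ have the same range. Thus $O_t=O_{t'}$, and the same case applies to $(v,v')$ and to $(w,w')$.

If $s\notin O_t=O_{t'}$, then $s$ is a point of both $t$ and $t'$, and Lemma 8 for $H$ gives $\mathrm{ev}_s(v')\ne\mathrm{ev}_s(w')$. If $s\in O_t$, the pair $(s,u)$ is the unique pair with first coordinate $s$ in the common range of $t$ and $t'$, so the same $u$ is used for both; it is a point of $s$, and Lemma 8 for $G$ gives $\mathrm{ev}_u(v)\neq\mathrm{ev}_u(w)$. In both cases the two colors differ. So $\chi_B(G\times H)\le k$.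

**Step 4. The lower bound.** $Y\neq\emptyset$, by the example in Section 9. For any $s\in2^\omega$ and $t\in Y$, the $k$ vertices $((s,\kappa_i),(t,\kappa_i))$, $i<k$, are pairwise adjacent in $G\times H$ by (E1) in each factor. So at least $k$ colors are needed. $\square$

**Proof of Theorem 2.** Claims 11, 12 and 14. $\square$

For $k=3$ this reads
$$\chi_B(G)=\chi_B(H)=4,\qquad\chi_B(G\times H)=3<4=\min\{\chi_B(G),\chi_B(H)\},$$
so the answer to the question of Section 2 is no, and Corollary 3 follows as shown there.
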